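\title{Narrow potential wells and the failure of the Helffer--Nier conjecture}

\begin{abstract}
The Helffer--Nier conjecture asserts that, for a smooth potential $V$ on $\mathbb{R}^n$, the Fokker--Planck operator has compact resolvent if and only if the Witten Laplacian does. We show that it is false in every dimension, already for bounded, arbitrarily small perturbations of $|x|^2/2$. Adding a bounded function to $V$ does not affect compactness of the resolvent of the Witten Laplacian. On the other hand, a potential well of fixed depth and arbitrarily small width traps functions of the energy $|y|^2/2+V(x)$: the transport part of the Fokker--Planck operator annihilates them, and the velocity part acts on them with a bound independent of the width. We also obtain a necessary condition for compactness of the Fokker--Planck resolvent and its stability under perturbations with bounded gradient.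
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $n\ge1$ and let $V\in C^\infty(\mathbb{R}^n;\mathbb{R})$, with no condition at infinity. The \emph{Fokker--Planck operator} acts on functions of position $x\in\mathbb{R}^n$ and velocity $y\in\mathbb{R}^n$ by
\[
P_V=X_V+O,\qquad X_V=y\cdot\partial_x-\nabla V(x)\cdot\partial_y,\qquad O=-\Delta_y+\frac{|y|^2}{4}-\frac n2 ,
\]
and the \emph{Witten Laplacian} acts on functions of $x$ by
\[
\Delta^{(0)}_{V/2}=-\Delta_x+W_V(x),\qquad W_V=\frac14|\nabla V|^2-\frac12\Delta V .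
\]
Both are differential operators with smooth coefficients, hence closable on $C_0^\infty$, and the same symbols denote their closures in $L^2(\mathbb{R}^{2n})$ and $L^2(\mathbb{R}^n)$. A closed operator $A$ has \emph{compact resolvent} if $(A-\lambda)^{-1}$ exists as a bounded operator and is compact for some $\lambda\in\mathbb{C}$. In substance this means that a bound on $\|u\|+\|Au\|$ confines $u$ to a compact subset of $L^2$ (Lemma~\ref{lem:graph}): the function can neither escape to infinity nor oscillate faster and faster.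

By a result of Helffer and Nier, if $P_V$ has compact resolvent, then so does $\Delta^{(0)}_{V/2}$. The Helffer--Nier conjecture, which we take in the form stated by Li \cite{Li}, is the equivalence:
\begin{quote}
\emph{$P_V$ has compact resolvent if and only if $\Delta^{(0)}_{V/2}$ has compact resolvent.}
\end{quote}
The question is thus whether, for every smooth $V$, compactness passes from $\Delta^{(0)}_{V/2}$ to $P_V$.

\subsection*{Why one expects an equivalence}
Put $a_j=\partial_{y_j}+\frac12y_j$ and $b_j=\partial_{x_j}+\frac12\partial_{x_j}V$. Expanding the products gives $O=\sum_ja_j^*a_j$ and $\Delta^{(0)}_{V/2}=\sum_jb_j^*b_j$, with formal adjoints. Since $\nabla u+\frac12u\nabla V=e^{-V/2}\nabla(e^{V/2}u)$, the quadratic form of the Witten Laplacian on $u\in C_0^\infty(\mathbb{R}^n)$ is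
\begin{equation}\label{eq:form}
q_V(u)=\int\big(|\nabla u|^2+W_V|u|^2\big)\,dx=\int\Big|\nabla u+\tfrac12u\nabla V\Big|^2dx=\int e^{-V}\big|\nabla(e^{V/2}u)\big|^2dx\ge0 .
\end{equation}
The vector field $X_V$ is real and divergence free, hence skew-symmetric on $C_0^\infty(\mathbb{R}^{2n})$, so that
\begin{equation}\label{eq:accretive}
\operatorname{Re}\langle P_Vu,u\rangle=\langle Ou,u\rangle=\|\partial_yu\|^2+\tfrac14\|yu\|^2-\tfrac n2\|u\|^2,\qquad u\in C_0^\infty(\mathbb{R}^{2n}).
\end{equation}
A bound on $P_Vu$ therefore always confines $u$ in the velocity variable, and the issue is confinement in $x$. Two computations suggest that the Witten Laplacian governs it.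

First, let $g(y)=e^{-|y|^2/4}$, so that $a_jg=0$ and $Og=0$. For a smooth function $f(x)$ we get $P_V(fg)=y\cdot(\nabla f+\frac12f\nabla V)\,g$, and since $\int y_jy_k\,g^2dy=(2\pi)^{n/2}\delta_{jk}$ and $\int g^2dy=(2\pi)^{n/2}$,
\begin{equation}\label{eq:product}
\frac{\|P_V(fg)\|^2}{\|fg\|^2}=\frac{q_V(f)}{\|f\|^2},\qquad 0\ne f\in C_0^\infty(\mathbb{R}^n).
\end{equation}
On functions with Gaussian velocity profile, $P_V$ sees exactly the Witten Laplacian; this yields the known implication (Remark~\ref{rem:known}). Second, $[a_j,X_V]=b_j$: the operators controlled by \eqref{eq:accretive}, commuted once with the transport field, give the operators whose squares make up $\Delta^{(0)}_{V/2}$. The simplest potentials agree with the guess. For $V=0$ both operators commute with translations in $x$, and disjoint translates of one test function show that neither has compact resolvent. For $V=|x|^2/2$ the Witten Laplacian is a harmonic oscillator, and $P_V$ has compact resolvent as well \cite{HerauNier}.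

There is a weak point. If one writes $\|b_ju\|^2=\langle[a_j,X_V]u,b_ju\rangle$ and moves $X_V$ to the other side, the commutator $[b_j,X_V]=-\sum_k(\partial_{x_j}\partial_{x_k}V)\,a_k$ appears, and the conjecture places no restriction on the Hessian of $V$.

\subsection*{Results}
Fix $\psi\in C_0^\infty(\{|z|<2\})$ with $0\le\psi\le1$ and $\psi=1$ on $\{|z|\le1\}$, and let $e_1=(1,0,\dots,0)$.

\begin{theorem}\label{thm:counter}
For every $n\ge1$ there is $V\in C^\infty(\mathbb{R}^n;\mathbb{R})$, with $V-|x|^2/2$ bounded, such that $\Delta^{(0)}_{V/2}$ has compact resolvent and $P_V$ does not. One may take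
\begin{equation}\label{eq:explicit}
V(x)=\frac{|x|^2}2+\sum_{k\ge1}\psi\big(8k(x-ke_1)\big)\Big[\frac{k^2-|x|^2}{2}+64k^2|x-ke_1|^2-1\Big].
\end{equation}
\end{theorem}

The conjecture is therefore false in every dimension. On the ball of radius $\frac1{8k}$ about $ke_1$, the potential \eqref{eq:explicit} is a parabolic well of depth $1$, with $|\nabla V|\le16k$ and Hessian $128k^2$ times the identity. The quadratic potential plays no special role. When $\Delta^{(0)}_{V/2}$ has compact resolvent, $\lambda_1(V)\le\lambda_2(V)\le\cdots$ denote its eigenvalues, repeated with multiplicity.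

\begin{theorem}\label{thm:strong}
Let $V_0\in C^\infty(\mathbb{R}^n;\mathbb{R})$ be any potential such that $\Delta^{(0)}_{V_0/2}$ has compact resolvent.
\begin{itemize}
\item[(a)] For every $\delta>0$ there is $B\in C^\infty(\mathbb{R}^n;\mathbb{R})$ with $|B|\le\delta$ such that, for $V=V_0+B$, the operator $\Delta^{(0)}_{V/2}$ has compact resolvent and $e^{-2\delta}\lambda_j(V_0)\le\lambda_j(V)\le e^{2\delta}\lambda_j(V_0)$ for all $j$, but $P_V$ does not have compact resolvent.
\item[(b)] For every $\eta:[0,\infty)\to(0,\infty)$ with $\eta(t)\to\infty$ as $t\to\infty$ there is $B\in C^\infty(\mathbb{R}^n;\mathbb{R})$ with $|B(x)|\le\eta(|x|)$ such that, for $V=V_0+B$, the operator $\Delta^{(0)}_{V/2}$ has compact resolvent, but there is an orthonormal sequence $u_k\in C_0^\infty(\mathbb{R}^{2n})$ with $\|P_Vu_k\|\to0$. Consequently $\|e^{-tP_V}-K\|\ge1$ for all $t\ge0$ and all compact operators $K$. In particular there is no exponential return to equilibrium in operator norm.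
\end{itemize}
\end{theorem}

By (a), no growth condition on the eigenvalues of the Witten Laplacian can rescue the conjecture: any growth that occurs for some $V_0$ occurs for a counterexample, up to a factor as close to $1$ as we wish. In (b), the equilibrium is the function $M=e^{-V/2-|y|^2/4}$, which the differential expression $P_V$ annihilates. If $e^{-V}\in L^1$, then $M\in L^2$, and exponential return to equilibrium in operator norm means $\|e^{-tP_V}-\Pi\|\le Ce^{-ct}$ with $c>0$, where $\Pi$ is the orthogonal projection onto $M$.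

The last theorem isolates the obstruction and shows which perturbations are harmless.

\begin{theorem}\label{thm:necessary}
Let $V\in C^\infty(\mathbb{R}^n;\mathbb{R})$ and suppose that $P_V$ has compact resolvent.
\begin{itemize}
\item[(i)] Let $\omega_k\subset\mathbb{R}^n$ be pairwise disjoint nonempty bounded open sets and $c_k\in\mathbb{R}$, with $V<c_k$ on $\omega_k$ and $V=c_k$ on $\partial\omega_k$. Then for every $\delta>0$,
\[
\frac{|\{x\in\omega_k:\ V(x)\le c_k-\delta\}|}{|\omega_k|}\longrightarrow0\qquad(k\to\infty).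
\]
\item[(ii)] If $B\in C^\infty(\mathbb{R}^n;\mathbb{R})$ has bounded gradient, then $P_{V+B}$ has compact resolvent. Here ``$\nabla B$ bounded'' cannot be replaced by ``$B$ bounded'', or even by ``$\sup|B|$ arbitrarily small''.
\end{itemize}
\end{theorem}

Apart from textbook material, two results are quoted. The maximal accretivity of $P_V$ for every smooth $V$ \cite[Prop.~5.5]{HelfferNier} is used only for the semigroup statement in Theorem~\ref{thm:strong}(b) and for Theorem~\ref{thm:necessary}(ii). The compactness of the resolvent of $P_V$ for $V=|x|^2/2$ \cite{HerauNier} is used only for the last sentence of Theorem~\ref{thm:necessary}(ii). Theorem~\ref{thm:counter} needs neither.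

\section{One narrow well on the line}\label{sec:model}

Let $n=1$ and $r>0$, and suppose that $V(x)=x^2/r^2-1$ for $|x|\le r$: a well of depth $1$ and width $2r$. We ask what it costs each operator to localize a function in the well as $r\to0$.

For the Witten Laplacian the cost tends to infinity. Let $f\in C_0^\infty((-r,r))$. Since $-1\le V\le0$ on the well, the last expression in \eqref{eq:form} and the Poincar\'e inequality $\int|w'|^2\ge(\pi/2r)^2\int|w|^2$ for $w\in C_0^\infty((-r,r))$ give
\[
q_V(f)\ge\int\big|(e^{V/2}f)'\big|^2dx\ge\frac{\pi^2}{4r^2}\int e^{V}|f|^2dx\ge\frac{\pi^2}{4e\,r^2}\,\|f\|^2 .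
\]
By \eqref{eq:product}, the products $f(x)g(y)$ are equally expensive for $P_V$. But $P_V$ acts on functions that are not products. The field $X_V$ generates the motion $\dot x=y$, $\dot y=-V'(x)$, which conserves the energy $\tau=\frac12y^2+V(x)$. A particle with $\tau<0$ starting in the well stays in it, moving on the ellipse $\frac12y^2+x^2/r^2=1+\tau$. The force is of order $1/r$, but it acts over a distance $r$, so the speed stays below $\sqrt2$ whatever $r$ is. Choose a smooth $F$ on $\mathbb{R}$ with $F=0$ on $[-\frac14,\infty)$ and $F(-1)\neq0$, and let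
\[
U(z,y)=F\big(\tfrac12y^2+z^2-1\big),\qquad u_r(x,y)=U(x/r,y).
\]
Then $U$ is supported in $\{\frac12y^2+z^2\le\frac34\}$ and does not depend on $r$, so $u_r\in C_0^\infty((-r,r)\times\mathbb{R})$. On its support $u_r=F(\tau)$, hence $X_Vu_r=F'(\tau)(yV'-V'y)=0$. The operator $O$ acts in $y$ alone, so $P_Vu_r=(OU)(x/r,y)$, and the substitution $x=rz$ gives
\[
\frac{\|P_Vu_r\|^2}{\|u_r\|^2}=\frac{r\,\|OU\|^2}{r\,\|U\|^2}=\frac{\|OU\|^2}{\|U\|^2}.
\]
The cost does not depend on $r$. The derivative $\partial_xu_r$ is of size $1/r$, but the term $y\,\partial_xu_r$ cancels exactly against $V'\partial_yu_r$. A potential with infinitely many disjoint wells of this kind thus carries an orthonormal sequence on which $P_V$ is bounded.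

The depth, unlike the width, matters. In a well of depth $h$ a function $u$ supported where the energy is below the rim vanishes for $|y|\ge\sqrt{2h}$, and \eqref{eq:accretive} with the Poincar\'e inequality in $y$ gives $\|P_Vu\|\ge\big(\frac{\pi^2}{8h}-\frac12\big)\|u\|$, which is large when $h$ is small.

Two tasks remain. The wells must be inserted into a potential without spoiling compactness for the Witten Laplacian (Sections~\ref{sec:bounded} and \ref{sec:wells}), and the scaling argument must be replaced by an estimate that holds for wells of any shape and improves with the depth (Section~\ref{sec:trapped}).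

\section{Criteria for compact resolvent}\label{sec:criteria}

\begin{lemma}\label{lem:graph}
Let $A$ be a closed operator on a Hilbert space. Consider the property
\begin{quote}
$(\ast)$ every sequence $u_k\in D(A)$ with $\sup_k(\|u_k\|+\|Au_k\|)<\infty$ has a convergent subsequence.
\end{quote}
If $A$ has compact resolvent, then $(\ast)$ holds; in particular, there is no orthonormal sequence $u_k\in D(A)$ with $\sup_k\|Au_k\|<\infty$. Conversely, if $(\ast)$ holds, then $(A-\lambda)^{-1}$ is compact for every $\lambda$ in the resolvent set.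
\end{lemma}

\begin{proof}
If $(A-\lambda)^{-1}$ is compact, then $u_k=(A-\lambda)^{-1}[(A-\lambda)u_k]$ is the image of a bounded sequence under a compact operator. An orthonormal sequence has $\|u_j-u_k\|=\sqrt2$ for $j\ne k$, hence no convergent subsequence. Conversely, if $(f_k)$ is bounded and $u_k=(A-\lambda)^{-1}f_k$, then $(u_k)$ and $Au_k=f_k+\lambda u_k$ are bounded, and $(\ast)$ applies.
\end{proof}

For the Witten Laplacian we want a criterion in terms of the form $q_V$ on test functions, because that is where the formula \eqref{eq:form} is available. This requires that test functions determine the operator.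

\begin{lemma}\label{lem:esa}
The operator $\Delta^{(0)}_{V/2}$ is essentially self-adjoint on $C_0^\infty(\mathbb{R}^n)$.
\end{lemma}

\begin{proof}
A symmetric operator $T\ge0$ is essentially self-adjoint if the range of $T+1$ is dense. So let $f\in L^2$ be orthogonal to the range, that is, $-\Delta f+W_Vf+f=0$ in the sense of distributions; we must show $f=0$. As $W_V$ is smooth, elliptic regularity gives $f\in C^\infty$, and as $W_V$ is real, we may treat the real and imaginary parts separately and take $f$ real. Let $\rho\in C_0^\infty(\mathbb{R}^n)$ be real with $\rho=1$ near $0$, and $\rho_R=\rho(\cdot/R)$. From $|\nabla(\rho_Rf)|^2=\nabla f\cdot\nabla(\rho_R^2f)+|\nabla\rho_R|^2f^2$ and an integration by parts,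
\[
q_V(\rho_Rf)+\|\rho_Rf\|^2=\int\rho_R^2f\,(-\Delta f+W_Vf+f)\,dx+\int|\nabla\rho_R|^2f^2dx\le\frac{\sup|\nabla\rho|^2}{R^2}\|f\|^2 .
\]
Since $q_V\ge0$, we get $\|\rho_Rf\|\to0$ as $R\to\infty$, so $f=0$.
\end{proof}

Define
\[
\mathcal{K}_V=\{u\in C_0^\infty(\mathbb{R}^n):q_V(u)+\|u\|^2\le1\},\qquad
\mu_j(V)=\inf_{L}\ \max_{0\ne u\in L}\frac{q_V(u)}{\|u\|^2},
\]
where $L$ runs over the $j$-dimensional subspaces of $C_0^\infty(\mathbb{R}^n)$.

\begin{lemma}\label{lem:witten}
The following are equivalent:
\begin{itemize}
\item[(1)] $\Delta^{(0)}_{V/2}$ has compact resolvent;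
\item[(2)] $\mathcal{K}_V$ is precompact in $L^2(\mathbb{R}^n)$;
\item[(3)] $\mathcal{K}_V$ is tight: $\varepsilon_V(R):=\sup_{u\in\mathcal{K}_V}\int_{|x|\ge R}|u|^2dx\to0$ as $R\to\infty$;
\item[(4)] $\mu_j(V)\to\infty$ as $j\to\infty$.
\end{itemize}
When they hold, $\mu_j(V)=\lambda_j(V)$ for all $j$.
\end{lemma}

\begin{proof}
Let $A=\Delta^{(0)}_{V/2}$, which is self-adjoint and nonnegative by Lemma~\ref{lem:esa}, and equip $Q=D(A^{1/2})$ with the form norm $\|(A+1)^{1/2}u\|$, whose square is $q_V(u)+\|u\|^2$ on $C_0^\infty$. By the spectral theorem $D(A)$ is dense in $Q$ and $\|(A+1)^{1/2}u\|\le\|(A+1)u\|$ on $D(A)$. Since $C_0^\infty$ is dense in $D(A)$ for the graph norm, it is dense in $Q$: it is a \emph{form core}.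

(1)$\Leftrightarrow$(2). By the spectral theorem, $(A+1)^{-1}$ is compact if and only if $(A+1)^{-1/2}$ is, that is, if and only if the unit ball of $Q$ is precompact in $L^2$. The set $\mathcal{K}_V$ is contained in this ball and dense in it for the form norm, hence for the $L^2$ norm.

(1)$\Leftrightarrow$(4). This is the min--max principle: for a nonnegative self-adjoint operator, the min--max values computed on a form core tend to infinity if and only if the resolvent is compact, and then they are the eigenvalues in increasing order with multiplicity.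

(2)$\Rightarrow$(3). For any $\epsilon>0$, cover $\mathcal{K}_V$ by finitely many $L^2$-balls of radius $\epsilon$; for large $R$ all centers have norm at most $\epsilon$ on $\{|x|\ge R\}$, so $\varepsilon_V(R)\le4\epsilon^2$.

(3)$\Rightarrow$(2). For $u\in\mathcal{K}_V$, the middle expression in \eqref{eq:form} gives
\[
\|\nabla u\|_{L^2(|x|<R)}\le q_V(u)^{1/2}+\tfrac12\sup_{|x|\le R}|\nabla V|\;\|u\|\le1+\tfrac12\sup_{|x|\le R}|\nabla V| .
\]
So $\mathcal{K}_V$ is bounded in $H^1$ of every ball. By Rellich's theorem and a diagonal argument, any sequence in $\mathcal{K}_V$ has a subsequence $(u_k)$ converging in $L^2$ of every ball. Then $\limsup_{k,l}\|u_k-u_l\|^2\le4\varepsilon_V(R)$ for every $R$, so $(u_k)$ is Cauchy.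
\end{proof}

\begin{example}\label{ex:harmonic}
For $V_0=|x|^2/2$ we have $W_{V_0}=\frac14|x|^2-\frac n2$. If $u\in\mathcal{K}_{V_0}$, then $\frac14\int|x|^2|u|^2dx\le1+\frac n2$, so $\varepsilon_{V_0}(R)\le(4+2n)R^{-2}$, and $\Delta^{(0)}_{V_0/2}$ has compact resolvent.
\end{example}

\begin{remark}\label{rem:known}
The known implication follows from \eqref{eq:product}. For $f\in C_0^\infty(\mathbb{R}^n)$ the function $fg$ lies in $D(P_V)$, because $P_V(\rho(y/R)fg)-\rho(y/R)P_V(fg)$ involves only derivatives of the cutoff and is $O(1/R)$ in $L^2$. If $P_V$ has compact resolvent, then $\{fg:f\in\mathcal{K}_V\}$ is bounded in the graph norm, hence precompact by Lemma~\ref{lem:graph}; since $\|fg\|=(2\pi)^{n/4}\|f\|$, so is $\mathcal{K}_V$.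
\end{remark}

\section{The Witten Laplacian under bounded perturbations}\label{sec:bounded}

The function $W_V$ depends on the first two derivatives of $V$, so a narrow well changes it enormously. The last expression in \eqref{eq:form} shows that this change is only apparent: in terms of the unknown $e^{V/2}u$, the potential enters without derivatives, through the weight $e^{-V}$.

\begin{lemma}\label{lem:compare}
Let $V=V_0+B$ with $V_0,B\in C^\infty(\mathbb{R}^n;\mathbb{R})$. Let $u\in C_0^\infty(\mathbb{R}^n)$ be supported in a set $S$ with $|B|\le\beta$ on $S$, and put $v=e^{B/2}u$. Then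
\[
e^{-\beta}q_{V_0}(v)\le q_V(u)\le e^{\beta}q_{V_0}(v),\qquad e^{-\beta}\|v\|^2\le\|u\|^2\le e^{\beta}\|v\|^2 .
\]
\end{lemma}

\begin{proof}
Since $e^{V/2}u=e^{V_0/2}v$, formula \eqref{eq:form} gives $q_V(u)=\int e^{-B}e^{-V_0}|\nabla(e^{V_0/2}v)|^2dx$, and $\|u\|^2=\int e^{-B}|v|^2dx$. Both integrands vanish outside the support of $u$, where $e^{-\beta}\le e^{-B}\le e^{\beta}$.
\end{proof}

\begin{proposition}\label{prop:bounded}
If $|B|\le\beta$ on $\mathbb{R}^n$, then $e^{-2\beta}\mu_j(V_0)\le\mu_j(V_0+B)\le e^{2\beta}\mu_j(V_0)$ for all $j$. In particular, if $\Delta^{(0)}_{V_0/2}$ has compact resolvent, then so does $\Delta^{(0)}_{(V_0+B)/2}$, and the same inequalities hold for the eigenvalues.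
\end{proposition}

\begin{proof}
The map $u\mapsto v=e^{B/2}u$ is a linear bijection of $C_0^\infty(\mathbb{R}^n)$, so it permutes the $j$-dimensional subspaces. By Lemma~\ref{lem:compare}, the quotients $q_{V_0+B}(u)/\|u\|^2$ and $q_{V_0}(v)/\|v\|^2$ differ by a factor in $[e^{-2\beta},e^{2\beta}]$. This gives the inequalities, and Lemma~\ref{lem:witten} gives the rest.
\end{proof}

\section{Trapped states}\label{sec:trapped}

Call a pair $(\omega,c)$ a \emph{well} of $V$ if $\omega\subset\mathbb{R}^n$ is nonempty, bounded and open, $c\in\mathbb{R}$, $V<c$ on $\omega$ and $V=c$ on $\partial\omega$. Its \emph{depth function} is $s=c-V>0$ on $\omega$. Since $\partial\omega$ does not meet $\{V<c\}$, the set $\omega$ is open and closed in $\{V<c\}$, hence a union of connected components of this sublevel set. For $V=|x|^2/2$ every well is a ball about the origin, no two are disjoint, and Theorem~\ref{thm:necessary}(i) is vacuous.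

In Section~\ref{sec:model} the profile $F$ was arbitrary, and scaling did the work. In a general well there is no scaling, the depth is not bounded a priori, and for Theorem~\ref{thm:strong}(b) we want $P_Vu$ to be small rather than bounded. Among functions of the energy $\tau$, the function $e^{-\tau/2}$ is a multiple of the equilibrium $M$ and is annihilated by $O$ as well as by $X_V$. We therefore cut off $e^{-\tau/2}$ just below the rim. The error then lives on a thin energy shell where $e^{-\tau/2}$ is bounded, while the mass sits at the bottom of the well, where $e^{-\tau/2}$ is exponentially large in the depth. Let $v_n$ be the volume of the unit ball in $\mathbb{R}^n$ and $p=2+\frac n2$.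

\begin{lemma}\label{lem:trapped}
Let $\epsilon>0$. There are constants $C_1,c_1>0$ depending only on $n$ and $\epsilon$ such that for every $V$ and every well $(\omega,c)$ of $V$ there is $u\in C_0^\infty(\omega\times\mathbb{R}^n)$ with
\begin{equation}\label{eq:trapped}
\|P_Vu\|^2\le C_1\int_\omega(1+s)^{p}dx,\qquad\|u\|^2\ge c_1\int_{\omega\cap\{s\ge2\epsilon\}}e^s\,dx .
\end{equation}
If moreover $|\omega\cap\{s\ge2\epsilon\}|\ge\kappa|\omega|$ with $\kappa\in(0,1]$, then $u\ne0$ and $\|P_Vu\|\le C_2\|u\|$, with $C_2$ depending only on $n,\epsilon,\kappa$.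
\end{lemma}

\begin{proof}
Fix $\chi\in C^\infty(\mathbb{R})$, depending only on $\epsilon$, with $0\le\chi\le1$, $\chi=1$ on $(-\infty,-\epsilon]$ and $\chi=0$ on $[-\epsilon/2,\infty)$, and let $m=\sup|\chi'|+\sup|\chi''|$. Put $\tau=\frac12|y|^2+V(x)-c=\frac12|y|^2-s(x)$ and
\[
u=\chi(\tau)e^{-\tau/2}\quad\text{for }x\in\omega,\qquad u=0\quad\text{for }x\notin\omega .
\]

\emph{Support.} The function $u$ vanishes outside $Z=\{(x,y):x\in\overline\omega,\ \tau\le-\epsilon/2\}$. On $Z$ we have $c-V(x)\ge\epsilon/2$ and $|y|^2\le2(c-V(x))$. So $Z$ is closed and bounded, and since $V=c$ on $\partial\omega$, it lies in $\omega\times\mathbb{R}^n$. As $u$ is smooth on $\omega\times\mathbb{R}^n$, we get $u\in C_0^\infty(\omega\times\mathbb{R}^n)$.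

\emph{The function $P_Vu$.} We have $X_V\tau=y\cdot\nabla V-\nabla V\cdot y=0$, so $X_Vu=0$. For fixed $x$, $e^{-\tau/2}=e^{s(x)/2}g(y)$, so $Oe^{-\tau/2}=0$. With $\nabla_y\chi(\tau)=\chi'(\tau)y$, $\Delta_y\chi(\tau)=\chi''(\tau)|y|^2+n\chi'(\tau)$ and $\nabla_ye^{-\tau/2}=-\frac12ye^{-\tau/2}$, the product rule gives on $\omega\times\mathbb{R}^n$
\[
P_Vu=-2\nabla_y\chi(\tau)\cdot\nabla_ye^{-\tau/2}-e^{-\tau/2}\Delta_y\chi(\tau)=e^{-\tau/2}\Big(\chi'(\tau)|y|^2-\chi''(\tau)|y|^2-n\chi'(\tau)\Big).
\]
This is supported in the shell $-\epsilon\le\tau\le-\epsilon/2$, where $e^{-\tau/2}\le e^{\epsilon/2}$ and $|y|^2\le2s$. Hence $|P_Vu|\le e^{\epsilon/2}m(2s+n)\le e^{\epsilon/2}m(n+2)(1+s)$, and for fixed $x$ the support in $y$ has volume at most $v_n(2s)^{n/2}$. Integration gives the first bound in \eqref{eq:trapped} with $C_1=e^{\epsilon}m^2(n+2)^2v_n2^{n/2}$.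

\emph{The mass.} If $s(x)\ge2\epsilon$ and $\frac12|y|^2\le\epsilon$, then $\tau\le-\epsilon$, so $\chi(\tau)=1$ and $|u|^2=e^{-\tau}\ge e^{s-\epsilon}$. Integration over this set gives the second bound with $c_1=e^{-\epsilon}v_n(2\epsilon)^{n/2}$.

\emph{The last claim.} Let $G=\omega\cap\{s\ge2\epsilon\}$ and $I=\int_Ge^sdx$, so that $I\ge|G|\ge\kappa|\omega|>0$ and $u\neq0$. With $\gamma_n=\sup_{s\ge0}(1+s)^pe^{-s}$,
\[
\int_\omega(1+s)^pdx\le\gamma_n\int_Ge^sdx+(1+2\epsilon)^p|\omega|\le\big(\gamma_n+(1+2\epsilon)^p\kappa^{-1}\big)I,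
\]
and \eqref{eq:trapped} gives $\|P_Vu\|^2\le C_1c_1^{-1}\big(\gamma_n+(1+2\epsilon)^p\kappa^{-1}\big)\|u\|^2$.
\end{proof}

No derivative of $V$ and no measure of the size of $\omega$ enters the constants. The condition $V=c$ on $\partial\omega$ is what makes this possible: it localizes $u$ in $x$ by a cutoff in the energy. An additional cutoff $\zeta(x)$ would produce the term $(y\cdot\nabla\zeta)u$, of order $1/r$ in a set of width $r$.

\begin{proof}[Proof of Theorem~\ref{thm:necessary}(i)]
The ratio in the statement is $|\omega_k\cap\{s_k\ge\delta\}|/|\omega_k|$ with $s_k=c_k-V$. If it does not tend to $0$, it is at least some $\kappa\in(0,1]$ along a subsequence. Lemma~\ref{lem:trapped} with $\epsilon=\delta/2$ gives, along this subsequence, $0\ne u_k\in C_0^\infty(\omega_k\times\mathbb{R}^n)$ with $\|P_Vu_k\|\le C_2\|u_k\|$ and $C_2$ independent of $k$. The $\omega_k$ are disjoint, so the normalized $u_k$ are orthonormal. This contradicts Lemma~\ref{lem:graph}.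
\end{proof}

Disjointness serves only to make the $u_k$ orthogonal. It cannot be dropped, since repeating a single well gives a constant ratio, positive for small $\delta$.

\section{Digging wells of fixed depth}\label{sec:wells}

We want to turn a given $V_0$ into a potential with infinitely many wells of prescribed depths $h_k$ by adding a function of size comparable to $h_k$. The gradient of $V_0$ may be large at infinity and tilt a well until it traps nothing. Since the width is free, we take balls so small that $V_0$ is nearly constant on them, replace $V_0$ there by an exact parabola, and interpolate. Write $\mathbb{B}(x,r)$ for the open ball.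

\begin{lemma}\label{lem:dig}
Let $V_0\in C^\infty(\mathbb{R}^n;\mathbb{R})$, let $k_0\ge1$ be an integer, and for $k\ge k_0$ let $x_k=ke_1$, $h_k>0$ and $r_k\in(0,\frac18]$ satisfy
\begin{equation}\label{eq:radius}
|V_0-V_0(x_k)|\le h_k\quad\text{on }\mathbb{B}(x_k,2r_k).
\end{equation}
With $z_k=(x-x_k)/r_k$, put
\begin{equation}\label{eq:B}
B(x)=\sum_{k\ge k_0}\psi(z_k)\Big[V_0(x_k)-V_0(x)+h_k\big(|z_k|^2-1\big)\Big],\qquad V=V_0+B .
\end{equation}
Then $B$ is smooth, $|B|\le4h_k$ on $\mathbb{B}(x_k,2r_k)$, and $B=0$ outside these balls. The pairs $(\omega_k,c_k)$ with $\omega_k=\mathbb{B}(x_k,r_k)$ and $c_k=V_0(x_k)$ are disjoint wells of $V$, with depth functions $s_k=h_k(1-|z_k|^2)\le h_k$, and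
\begin{equation}\label{eq:half}
|\omega_k\cap\{s_k\ge h_k/2\}|=2^{-n/2}|\omega_k| .
\end{equation}
\end{lemma}

For any $h_k>0$, radii satisfying \eqref{eq:radius} exist by continuity of $V_0$.

\begin{proof}
The $k$-th term is smooth with compact support in $\mathbb{B}(x_k,2r_k)$. These balls have radii at most $\frac14$ and centers at mutual distance at least $1$, so they are disjoint and locally finite, and $B$ is smooth. On the $k$-th ball, $-1\le|z_k|^2-1<3$, so $|B|\le h_k+3h_k$ by \eqref{eq:radius}. On $\overline{\omega_k}$ we have $\psi(z_k)=1$ and $V=c_k+h_k(|z_k|^2-1)$, which is less than $c_k$ inside and equal to $c_k$ on the boundary. Finally $s_k\ge h_k/2$ means $|z_k|\le2^{-1/2}$.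
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Apply Lemma~\ref{lem:dig} with $k_0=1$ and $h_k=\delta/4$. Then $|B|\le\delta$, and Proposition~\ref{prop:bounded} gives the statements on $\Delta^{(0)}_{V/2}$. By \eqref{eq:half}, the ratio in Theorem~\ref{thm:necessary}(i), with $\delta/8$ in place of $\delta$, equals $2^{-n/2}$ for all $k$. It does not tend to $0$, so $P_V$ does not have compact resolvent.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The potential \eqref{eq:explicit} is \eqref{eq:B} with $V_0=|x|^2/2$, $k_0=1$, $h_k=1$, $r_k=\frac1{8k}$. Condition \eqref{eq:radius} holds because, for $|x-x_k|<2r_k$,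
\[
\tfrac12\big||x|^2-k^2\big|=\big|x_k\cdot(x-x_k)+\tfrac12|x-x_k|^2\big|\le2kr_k+2r_k^2\le\tfrac14+\tfrac1{32}\le1 .
\]
Hence $|V-V_0|\le4$, and $\Delta^{(0)}_{V/2}$ has compact resolvent by Example~\ref{ex:harmonic} and Proposition~\ref{prop:bounded}. By \eqref{eq:half}, the ratio in Theorem~\ref{thm:necessary}(i) with $\delta=\frac12$ equals $2^{-n/2}$ for all $k$, so $P_V$ does not have compact resolvent.
\end{proof}

\section{Wells of slowly increasing depth}\label{sec:deep}

We prove Theorem~\ref{thm:strong}(b). By \eqref{eq:trapped}, wells of depth $h_k\to\infty$ make $\|P_Vu_k\|/\|u_k\|$ exponentially small. The difficulty is that $B$ is then unbounded and Proposition~\ref{prop:bounded} does not apply. Lemma~\ref{lem:compare} still applies on each annulus, with a loss $e^{-2\beta}$, where $\beta$ bounds $|B|$ there. This loss has to be weighed against the cost, for $V_0$, of living far from the origin, and the depths are chosen so that the cost wins.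

\subsection*{The depths}
For $R\ge0$ let
\[
\Lambda(R)=\inf\Big\{q_{V_0}(v)/\|v\|^2:\ 0\ne v\in C_0^\infty(\{|x|>R\})\Big\}\in[0,\infty).
\]
This is nondecreasing, and $\Lambda(R)\to\infty$. Indeed, if $v\in C_0^\infty(\{|x|>R\})$ and $\|v\|=1$, then $(1+q_{V_0}(v))^{-1/2}v\in\mathcal{K}_{V_0}$ has all its mass in $\{|x|\ge R\}$, so $(1+q_{V_0}(v))^{-1}\le\varepsilon_{V_0}(R)$. Thus $1+\Lambda(R)\ge1/\varepsilon_{V_0}(R)$, which tends to infinity by Lemma~\ref{lem:witten} and the hypothesis on $V_0$. For $k\ge2$ set
\[
h_k=\frac14\min\Big\{\inf_{t\ge k-1}\eta(t),\ \frac14\log\big(1+\Lambda(k-2)\big)\Big\}.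
\]
Both entries are nondecreasing in $k$ and tend to infinity; for the first this is where $\eta(t)\to\infty$ is used. So $h_k$ is nondecreasing, $h_k\to\infty$, and we fix $k_0\ge2$ with $h_{k_0}>0$. Define $B$ and $V$ by Lemma~\ref{lem:dig}. On $\mathbb{B}(x_k,2r_k)$ we have $|x|>k-\frac14$, so $|B(x)|\le4h_k\le\eta(|x|)$; elsewhere $B=0<\eta(|x|)$.

\subsection*{The Witten Laplacian}
We verify condition (3) of Lemma~\ref{lem:witten} for $V$. Take $0\le\varphi_0\in C_0^\infty((-1,1))$ positive on $[-\frac12,\frac12]$, and let $\varphi=\varphi_0\big(\sum_{i\in\mathbb{Z}}\varphi_0(\cdot-i)^2\big)^{-1/2}$. The sum is smooth, positive and $1$-periodic, so $\varphi\in C_0^\infty((-1,1))$ and $\sum_{j\in\mathbb{Z}}\varphi(t-j)^2=1$. Near $t=0$ only the term $j=0$ is nonzero, so $\varphi=1$ near $0$. Put $\theta_j(x)=\varphi(|x|-j)$ for $j\ge0$. Near the origin $\theta_0=1$ and $\theta_j=0$ for $j\ge1$, so all $\theta_j$ are smooth. The terms with $j<0$ vanish for $t\ge0$, so $\sum_{j\ge0}\theta_j^2=1$. At most two $\theta_j$ are nonzero near any point, so $\sum_j|\nabla\theta_j|^2\le C_0:=2\sup|\varphi'|^2$.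 For $j\ge1$, $\theta_j$ is supported in $\{j-1<|x|<j+1\}$.

For $u\in C_0^\infty(\mathbb{R}^n)$ we sum $|\nabla(\theta_ju)|^2=\theta_j^2|\nabla u|^2+\theta_j\nabla\theta_j\cdot\nabla|u|^2+|\nabla\theta_j|^2|u|^2$ over $j$. The middle terms cancel because $\sum_j\theta_j\nabla\theta_j=\frac12\nabla\sum_j\theta_j^2=0$. With the first expression in \eqref{eq:form} this gives the IMS localization identity and its consequence
\begin{equation}\label{eq:IMS}
\sum_{j\ge0}q_V(\theta_ju)=q_V(u)+\int\sum_{j\ge0}|\nabla\theta_j|^2|u|^2dx\le q_V(u)+C_0\|u\|^2 .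
\end{equation}
Let $j\ge k_0-1$, so $j\ge1$. A ball $\mathbb{B}(x_k,2r_k)$ that meets $\{|x|\le j+1\}$ has $k-\frac14<j+1$, that is, $k\le j+1$. Since $h_k$ is nondecreasing, $|B|\le\beta_j:=4h_{j+1}$ on $\{|x|\le j+1\}$, and $2\beta_j\le\frac12\log(1+\Lambda(j-1))$ by the definition of $h_{j+1}$. The function $v=e^{B/2}\theta_ju$ belongs to $C_0^\infty(\{|x|>j-1\})$, so Lemma~\ref{lem:compare} gives
\[
q_V(\theta_ju)\ge e^{-\beta_j}\Lambda(j-1)\|v\|^2\ge e^{-2\beta_j}\Lambda(j-1)\|\theta_ju\|^2\ge\sigma_j\|\theta_ju\|^2,\qquad\sigma_j:=\frac{\Lambda(j-1)}{\sqrt{1+\Lambda(j-1)}} .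
\]
The sequence $\sigma_j$ tends to infinity. If $|x|\ge R$ and $\theta_j(x)\ne0$, then $j>R-1$. All terms in \eqref{eq:IMS} are nonnegative, so for $u\in\mathcal{K}_V$ and $R$ large,
\[
\int_{|x|\ge R}|u|^2dx\le\sum_{j>R-1}\|\theta_ju\|^2\le\Big(\inf_{j>R-1}\sigma_j\Big)^{-1}\sum_{j>R-1}q_V(\theta_ju)\le\frac{1+C_0}{\inf_{j>R-1}\sigma_j}.
\]
The right side tends to $0$ as $R\to\infty$. Hence $\mathcal{K}_V$ is tight and $\Delta^{(0)}_{V/2}$ has compact resolvent.

\subsection*{The Fokker--Planck operator}
Apply Lemma~\ref{lem:trapped} with $\epsilon=1$ to the wells $(\omega_k,c_k)$ with $h_k\ge4$. Then $\{s_k\ge h_k/2\}\subset\{s_k\ge2\}$, and $s_k\le h_k$, so \eqref{eq:trapped} and \eqref{eq:half} give $u_k\ne0$ and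
\[
\frac{\|P_Vu_k\|^2}{\|u_k\|^2}\le\frac{C_1|\omega_k|(1+h_k)^p}{c_1\,2^{-n/2}|\omega_k|\,e^{h_k/2}}\longrightarrow0 .
\]
The supports are disjoint, so the normalized $u_k$ form the required orthonormal sequence.

\subsection*{The semigroup}
A closed, densely defined operator $A$ is \emph{maximally accretive} if $\operatorname{Re}\langle Au,u\rangle\ge0$ on $D(A)$ and $A+1$ is onto. Then $-1$ lies in the resolvent set of $A$, and $-A$ generates a strongly continuous semigroup of contractions $e^{-tA}$, with $\frac d{dt}e^{-tA}u=-e^{-tA}Au$ for $u\in D(A)$. By \cite[Prop.~5.5]{HelfferNier} this applies to $P_V$, and so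
\[
\|e^{-tP_V}u_k-u_k\|\le\int_0^t\|e^{-t'P_V}P_Vu_k\|\,dt'\le t\,\|P_Vu_k\|\longrightarrow0\qquad(k\to\infty).
\]
An orthonormal sequence tends weakly to $0$, so $Ku_k\to0$ for compact $K$. Thus $\|(e^{-tP_V}-K)u_k\|\to1$, and $\|e^{-tP_V}-K\|\ge1$. If $e^{-V}\in L^1$, the choice $K=\Pi$, a rank-one projection, excludes exponential return to equilibrium in operator norm. This completes the proof of Theorem~\ref{thm:strong}. \qed

\section{Perturbations with bounded gradient}\label{sec:stable}

The potential enters $P_V$ only through $\nabla V\cdot\partial_y$, and \eqref{eq:accretive} controls $\partial_yu$ for every potential. A bounded change of $\nabla V$ is therefore controlled by the graph norm.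

\begin{proof}[Proof of Theorem~\ref{thm:necessary}(ii)]
Let $L=\sup|\nabla B|$ and $u\in C_0^\infty(\mathbb{R}^{2n})$. By \eqref{eq:accretive} for the potential $V+B$,
\[
\|\partial_yu\|^2\le\|P_{V+B}u\|\,\|u\|+\tfrac n2\|u\|^2\le\tfrac12\|P_{V+B}u\|^2+\tfrac{n+1}2\|u\|^2 .
\]
Since $P_V=P_{V+B}+\nabla B\cdot\partial_y$ on test functions,
\begin{equation}\label{eq:graphs}
\|P_Vu\|\le\|P_{V+B}u\|+L\|\partial_yu\|\le(1+L)\|P_{V+B}u\|+L\sqrt{n+1}\,\|u\| .
\end{equation}
If $u\in D(P_{V+B})$ is the limit of test functions $u_i$ in the graph norm of $P_{V+B}$, then $(P_Vu_i)$ is Cauchy by \eqref{eq:graphs}, so $u\in D(P_V)$ and \eqref{eq:graphs} holds for $u$. A sequence bounded in the graph norm of $P_{V+B}$ is thus bounded in that of $P_V$, and has a convergent subsequence by Lemma~\ref{lem:graph}. So $P_{V+B}$ has property $(\ast)$. By maximal accretivity \cite[Prop.~5.5]{HelfferNier}, $-1$ lies in its resolvent set, and $(P_{V+B}+1)^{-1}$ is compact by the converse part of Lemma~\ref{lem:graph}.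

For the last sentence, take $V_0=|x|^2/2$. Then $P_{V_0}$ has compact resolvent \cite{HerauNier}, and so does $\Delta^{(0)}_{V_0/2}$ by Example~\ref{ex:harmonic}. For every $\delta>0$, Theorem~\ref{thm:strong}(a) provides a smooth $B$ with $\sup|B|\le\delta$ such that $P_{V_0+B}$ does not have compact resolvent.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HelfferNier}
Helffer and Nier, \emph{Lecture Notes in Math.} 1862.

\bibitem{HerauNier}
H\'erau and Nier, \emph{Arch. Ration. Mech. Anal.} 171 (2004).

\bibitem{Li}
Wei-Xi Li, \emph{Compactness Criteria for the Resolvent of the Fokker-Planck operator}, arXiv:1510.01567 (2015).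

\end{thebibliography}
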